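# Infinite torsion in Picard groups and in $p$-adic cohomology of smooth affinoids

Throughout, $p$ is a prime and $C$ is an algebraically closed complete non-archimedean extension of $\mathbb Q_p$, with absolute value $|\cdot|$, ring of integers $\mathcal O_C$, maximal ideal $\mathfrak m\subset\mathcal O_C$ and residue field $k=\mathcal O_C/\mathfrak m$. Since $C$ is algebraically closed, $|C^*|$ is a nontrivial divisible subgroup of $\mathbb R_{>0}$, hence dense, and $k$ is algebraically closed, hence infinite.

## 1. Points of order two on a punctured Tate curve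

Take $p=2$ for a moment. Fix $q\in C^*$ with $0<|q|<1$ and let $E=\mathbb G_m^{an}/q^{\mathbb Z}$ be the Tate curve, with origin $e$ the class of $1$. Its points are $C^*/q^{\mathbb Z}$. A point $u$ satisfies $u^2=1$ in $E$ exactly when $u^2\in q^{\mathbb Z}$ in $C^*$. Changing $u$ by a power of $q$ we may assume $u^2\in\{1,q\}$, so there are four such points: $1,-1,s,-s$ with $s^2=q$.

Now remove from $E$ the small open disc $D$ given by the image of $\{|z-1|<|8|\}$. Choose $c\in C$ with $|8|<|c|<|4|$. For $\alpha\in\mathcal O_C^*$ put $u_\alpha=1+c\alpha$. Then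
$$u_\alpha^2-1=2c\alpha+c^2\alpha^2,\qquad |2c\alpha|=|2||c|<|8|,\qquad |c^2\alpha^2|=|c|^2<|16|<|8| .$$
So $u_\alpha$ is outside $D$, since $|u_\alpha-1|=|c|>|8|$, while its square $u_\alpha^2$ is inside $D$.

On $E\smallsetminus D$ this has a consequence that we can write down explicitly. Let
$$\theta(z)=\prod_{n\ge0}(1-q^nz)\prod_{n\ge1}(1-q^n/z)$$
on $\mathbb G_m^{an}$. On each closed annulus all but finitely many factors are of the form $1+h$ with $h$ of norm $<1$, and the norms of these $h$ tend to $0$. So there $\theta$ is a finite product of linear factors times a unit, and it has simple zeros exactly at $q^{\mathbb Z}$. Shifting the indices gives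
$$\theta(qz)=\prod_{n\ge1}(1-q^nz)\prod_{n\ge0}(1-q^n/z)=\theta(z)\,\frac{1-z^{-1}}{1-z}=-z^{-1}\theta(z).\tag{1}$$
For $u=u_\alpha$ consider $\theta(z/u)^2/(\theta(z/u^2)\theta(z))$. Under $z\mapsto qz$ the numerator is multiplied by $(-u/z)^2$ and the denominator by $(-u^2/z)(-1/z)$. These are equal, so the quotient is a meromorphic function on $E$, with divisor $2[u]-[u^2]-[e]$. Its poles are in $D$. So on $E\smallsetminus D$ the divisor $2[u_\alpha]$ is principal: the line bundle $\mathcal O([u_\alpha])$ restricted to $E\smallsetminus D$ is killed by $2$, for every $\alpha$.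

How many different line bundles are these? If $\alpha,\beta$ have different residues in $k$, then $|u_\alpha/u_\beta-1|=|c||\alpha-\beta|=|c|>|8|$, so $u_\alpha$ and $u_\beta$ are different in the group $C^*/(q^{\mathbb Z}D_{|8|})$, where $D_{|8|}=\{|u-1|<|8|\}$. If that group is the Picard group of $E\smallsetminus D$, then the four points of order two have turned into infinitely many line bundles killed by $2$.

This leads to two questions, posed in Guido Bosco, "Torsion in $p$-adic étale cohomology: remarks and conjectures", arXiv:2411.07355 (2024). Let $X$ be a smooth affinoid rigid space over $C$.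

(i) Is the torsion subgroup of $H^i_{\mathrm{pro\acute{e}t}}(X,\mathbb Z_p)$ finite for all $i\in\mathbb Z$?

(ii) Is $\mathrm{Pic}(X)[p^n]$ finite for all $n\in\mathbb Z_{\ge0}$?

Both statements are known to hold when $X$ has an affine smooth $p$-adic formal model over $\mathcal O_C$. In general both are false. To state what happens, let $K/C$ be a complete (rank one) valued extension and, for $r\in|C^*|$ with $0<r\le1$, put
$$D_r(K)=\{u\in K:|u-1|<r\}.$$
Since $uv-1=(u-1)v+(v-1)$ and $u^{-1}-1=-(u-1)/u$, this is a subgroup of $K^*$, and $|u|=1$ on it. As $q^j$ has absolute value $1$ only for $j=0$, it injects into $E(K)=K^*/q^{\mathbb Z}$. We also write $D_r$ for the corresponding open disc in $E$. Let $X_r=E\smallsetminus D_r$ and let $T=\mathrm{Sp}\,C\langle t\rangle$ be the closed unit disc.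

**Theorem A.**

1. $X_r$ is a smooth affinoid curve and $\mathrm{Pic}(X_r)\cong C^*/(q^{\mathbb Z}D_r(C))$. For $r<1$, $\mathrm{Pic}(X_r)[p^n]$ is infinite for every $n\ge1$. (For $r=1$ it is cyclic of order $p^n$.) So (ii) is false.
2. Let $m\ge1$, $r=|p|^{m+2}$, $Y=X_r\times T$, a smooth affinoid surface. Then $H^2_{\mathrm{pro\acute{e}t}}(Y,\mathbb Z_p)$ contains a subgroup isomorphic to $(\mathbb Z/p^m)^{(J)}$, where $J$ is a basis of $k$ over $\mathbb F_p$ (an infinite set). So (i) is false.

**Theorem B.**

1. For every smooth affinoid $X$, $H^i_{\mathrm{pro\acute{e}t}}(X,\mathbb Z_p)$ is torsion-free for $i\le1$.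
2. If $\dim X\le1$, then $H^i_{\mathrm{pro\acute{e}t}}(X,\mathbb Z_p)=0$ for $i\ge2$. So (i) holds in dimension $\le1$, and all these groups are torsion-free.
3. For all $2\le i\le d$ and $m\ge1$ there is a smooth affinoid $X$ of dimension $d$ such that $H^i_{\mathrm{pro\acute{e}t}}(X,\mathbb Z_p)$ contains $(\mathbb Z/p^m)^{(J)}$.
4. For every $d\ge1$ there is a smooth affinoid $X$ of dimension $d$ with $\mathrm{Pic}(X)[p^n]$ infinite for all $n\ge1$.

So (i) fails exactly in dimensions $\ge2$, and (ii) exactly in dimensions $\ge1$. (In dimension $0$ a smooth affinoid is a finite set of points, with trivial Picard group.)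

## 2. Line bundles, Kummer theory and $\mathbb Z_p$-cohomology on affinoids

**Line bundles.** An affinoid space $\mathrm{Sp}\,A$ comes from a quotient $A$ of a Tate algebra, which is a noetherian Banach algebra. Line bundles on $\mathrm{Sp}\,A$ are the same as invertible $A$-modules. If the space is smooth of dimension $1$, then $A$ is noetherian, regular of dimension $1$, that is, a finite product of Dedekind domains. Every invertible module is then $\mathcal O(\Delta)$ for a finite divisor $\Delta$ of closed points. For instance, on $T$ each closed point is given by one equation $t-b$, so $\mathrm{Pic}(T)=0$.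

**Kummer theory.** On the étale site, $1\to\mu_{p^s}\to\mathbb G_m\xrightarrow{p^s}\mathbb G_m\to1$ is exact, and $H^1_{\mathrm{\acute{e}t}}(X,\mathbb G_m)=\mathrm{Pic}(X)$. So there is an exact sequence
$$0\to\mathcal O(X)^*/(\mathcal O(X)^*)^{p^s}\to H^1_{\mathrm{\acute{e}t}}(X,\mu_{p^s})\to\mathrm{Pic}(X)[p^s]\to0.\tag{2}$$
The transition map $\mu_{p^{s+N}}\to\mu_{p^s}$, $\zeta\mapsto\zeta^{p^N}$, extends to a map from the Kummer sequence of level $s+N$ to that of level $s$: it is the $p^N$-th power on the first two terms and the identity on the third, because $x^{p^{s+N}}=(x^{p^N})^{p^s}$. Hence in (2) it induces multiplication by $p^N$ from $\mathrm{Pic}(X)[p^{s+N}]$ to $\mathrm{Pic}(X)[p^s]$.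

**Pro-étale cohomology.** On the pro-étale site let $\mathbb Z_p=\varprojlim\mathbb Z/p^s$ and $\mathbb Z_p(1)=\varprojlim\mu_{p^s}$. Since $C$ contains all $p$-power roots of unity, $\mathbb Z_p\cong\mathbb Z_p(1)$. The sequence
$$0\to\mathbb Z_p(1)\xrightarrow{p^m}\mathbb Z_p(1)\to\mu_{p^m}\to0\tag{3}$$
is exact, and pro-étale and étale cohomology of $\mu_{p^m}$ agree (Scholze, *p-adic Hodge theory for rigid-analytic varieties*, Cor. 3.17 and Prop. 8.2). We also use $R\Gamma_{\mathrm{pro\acute{e}t}}(X,\mathbb Z_p)=R\varprojlim R\Gamma_{\mathrm{\acute{e}t}}(X,\mathbb Z/p^s)$. For example, for the point $\mathrm{Sp}\,C$ one gets $\mathbb Z_p$ in degree $0$ and zero elsewhere. From now on $H^i(X,\mathbb Z_p)$ and $H^i(X,\mathbb Z_p(1))$ mean pro-étale cohomology, and cohomology with coefficients $\mu_{p^s}$ or $\mathbb Z/p^s$ means étale cohomology. As $H^i(X,\mathbb Z_p)$ is a $\mathbb Z_p$-module, primes other than $p$ are invertible on it, so its torsion is $p$-power torsion.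

**Tate curves.** For every complete extension $K/C$, $E_K^{an}=\mathbb G_{m,K}^{an}/q^{\mathbb Z}$ is the analytification of an elliptic curve $E_K$, the base change of $E$. Its group law is induced by multiplication, $E(K)=K^*/q^{\mathbb Z}$, and
$$x(z)=\frac{z}{(1-z)^2}+\sum_{n\ge1}\Big(\frac{q^nz}{(1-q^nz)^2}+\frac{q^nz^{-1}}{(1-q^nz^{-1})^2}-\frac{2q^n}{(1-q^n)^2}\Big)$$
is a rational function on $E$ whose only pole is a double pole at $e$ (Tate).

## 3. The complement of an open disc in the Tate curve is affinoid

The purpose of this section is to describe $X_r$ by one inequality on $x$.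

Every point of $E$ has a unique representative with $|q|<|z|\le1$. For such $z$ and $n\ge1$ we have $|q^nz|<1$ and $|q^nz^{-1}|\le|q/z|<1$. Hence the denominators in the sum have absolute value $1$ and all the terms have absolute value $<1$. They tend to $0$, so the whole sum has absolute value $<1$. Now look at the first term.

* If $|z|<1$, it has absolute value $|z|<1$, so $|x(z)|\le1$. If $|z|=1=|z-1|$, it has absolute value $1$, so again $|x(z)|\le1$.
* If $|z-1|<1$, then $|z|=1$ and the first term has absolute value $|z-1|^{-2}>1$. So $|x(z)|=|z-1|^{-2}>1$.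

As $r\le1$, a point is in $D_r$ exactly when $|x|>r^{-2}$, where the pole $e$ counts as $|x|=\infty$. Therefore
$$X_r=\{|x|\le r^{-2}\}.\tag{4}$$
This is the preimage of a closed disc of radius $r^{-2}\in|C^*|$ under the finite morphism $x:E\to\mathbb P^1$. So $X_r$ is affinoid, and it is smooth because it is open in $E$. The same argument works over $K$, where the estimates are applied to points over the completed algebraic closure of $K$, and gives the base change $X_{r,K}$.

For later use here is the ring. Let $R_0=\mathcal O(E_K\smallsetminus e)$, a finite $K[x]$-module, and let $K\{x\}$ be the Tate algebra of the disc $|x|\le r^{-2}$. Then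
$$\mathcal O(X_{r,K})=R_0\otimes_{K[x]}K\{x\}.\tag{5}$$

## 4. The Picard group of $X_{r,K}$

**Proposition 1.** For every complete extension $K/C$ and $r\in|C^*|\cap(0,1]$, the map $u\mapsto\mathcal O([\bar u]-[e])|_{X_{r,K}}$ induces
$$K^*/(q^{\mathbb Z}D_r(K))\ \xrightarrow{\ \sim\ }\ \mathrm{Pic}(X_{r,K}).$$
Here $\mathcal O([e])|_{X_{r,K}}$ is trivial, since $e\notin X_{r,K}$.

Over $C$ alone this answers the question of Section 1. We shall need it for a larger, not algebraically closed field $K$ as well. Write $X=X_{r,K}$. The map $E(K)\to\mathrm{Pic}(E_K)$, $y\mapsto\mathcal O([y]-[e])$, is a homomorphism with image $\mathrm{Pic}^0(E_K)$. So the map of the proposition is a homomorphism on $K^*$ that kills $q^{\mathbb Z}$.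

**Step 1: surjectivity.** We show that every line bundle on $X$ extends to $E_K$. A line bundle on $X$ is $\mathcal O_X(\Delta)$ for a finite divisor $\Delta$ of closed points of $X$. These are closed points of $E_K$, so $\Delta$ is a divisor on $E_K$. Since $\mathcal O([e])|_X$ is trivial, $\mathcal O_X(\Delta)\cong\mathcal O(\Delta-\deg(\Delta)[e])|_X$, which comes from $\mathrm{Pic}^0(E_K)$.

**Step 2: $D_r(K)$ is in the kernel.** If $y\in D_r(K)$, the divisor $[y]-[e]$ is supported outside $X$, so $\mathcal O([y]-[e])|_X$ is trivial.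

**Step 3: from an analytic generator to an algebraic one.** Suppose $u\notin q^{\mathbb Z}D_r(K)$. Then $y=\bar u$ lies in $X$. Assume that $\mathcal O_X([y])$ is trivial. We want a contradiction. The assumption says that the ideal $\mathfrak m_y\subset\mathcal O(X)$ of $y$ is $f\mathcal O(X)$ with $f$ a nonzerodivisor. The difficulty is that $f$ is only an analytic function on $X$ and has no divisor on $E_K$. This step replaces $f$ by a rational function.

Let $M\subset R_0$ be the maximal ideal of $y$. The domain $K\{x\}$ is torsion-free over the principal ideal domain $K[x]$, hence flat. So $M\otimes_{K[x]}K\{x\}$ is an ideal of (5), with quotient $(R_0/M)\otimes_{K[x]}K\{x\}=K\{x\}/(x-x(y))=K$, where we used $|x(y)|\le r^{-2}$. Hence it is $\mathfrak m_y$. Next, $M$ is finite and torsion-free over $K[x]$, hence free. A $K[x]$-basis of $M$ gives a continuous bijection from a power of $K\{x\}$ onto $\mathfrak m_y$, which carries the corresponding power of $K[x]$ onto $M$. Since $K[x]$ is dense in $K\{x\}$, $M$ is dense in $\mathfrak m_y$.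

Ideals of affinoid algebras are closed, so $\mathfrak m_y$ is a Banach space. Multiplication by $f$ is a continuous bijection of Banach spaces $\mathcal O(X)\to\mathfrak m_y$, hence a homeomorphism by the open mapping theorem. So if $g\in M$ is close enough to $f$, then $\|(g-f)/f\|<1$. Such a $g$ exists by density. Then
$$g=f\cdot\Big(1+\frac{g-f}{f}\Big),$$
and the second factor is a unit of $\mathcal O(X)$ by the geometric series. So $g$ generates $\mathfrak m_y$.

**Step 4: Abel's theorem.** Now $g$ is a rational function on $E_K$ whose divisor on $X$ is exactly $[y]$. The other closed points in its divisor satisfy $|x|>r^{-2}$ or are equal to $e$. Let $K'$ be the completed algebraic closure of $K$. Over $K'$ each of these closed points splits into conjugates, at which $|x|$ has the same value. Hence over $K'$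
$$\mathrm{div}(g)=[y]+\sum_in_i[d_i],$$
with $d_i\in E(K')\smallsetminus X(K')$, which is the image of $D_r(K')$. The sum of a principal divisor in the group law is zero, so $y=\prod_id_i^{-n_i}$ in $E(K')$. Since $D_r(K')$ is a group, $y$ lies in its image, which contradicts $y\in X$. $\square$

The last line is where the shape of the removed set matters: the argument uses that the removed disc is a subgroup.

## 5. The $p$-torsion of $\mathrm{Pic}(X_r)$

With $K=C$, Proposition 1 gives $\mathrm{Pic}(X_r)\cong C^*/(q^{\mathbb Z}D_r(C))$.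

**The case $r<1$.** The aim is to carry out the computation of Section 1 for every $p$ and every $r<1$. We have $\max(|p|r,r^p)<r$. By continuity and density of $|C^*|$ there is $\rho\in|C^*|$ with $r<\rho<1$ and $\max(|p|\rho,\rho^p)<r$. Let $U_\rho=\{u:|u-1|\le\rho\}$, which is a group by the same identities as for $D_r$. If $u=1+h\in U_\rho$, then $u^p-1=\sum_{l=1}^{p-1}\binom plh^l+h^p$, so $|u^p-1|\le\max(|p|\rho,\rho^p)<r$. So $u$ defines a class in $\mathrm{Pic}(X_r)[p]$. Elements of $U_\rho$ have absolute value $1$, so $U_\rho\cap q^{\mathbb Z}D_r(C)=D_r(C)$, and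
$$U_\rho/D_r(C)\hookrightarrow\mathrm{Pic}(X_r)[p].$$
The left side surjects onto $U_\rho/\{|u-1|<\rho\}$. If $|b|=\rho$, then $1+b\eta\mapsto\bar\eta$ identifies this last group with $k$. It is a homomorphism because $(1+b\eta)(1+b\eta')=1+b(\eta+\eta'+b\eta\eta')$ and $|b|<1$. As $k$ is infinite, $\mathrm{Pic}(X_r)[p]$ is infinite, and so is $\mathrm{Pic}(X_r)[p^n]\supset\mathrm{Pic}(X_r)[p]$ for all $n\ge1$. Hence (ii) is false.

**The case $r=1$.** Now $D_1(C)=1+\mathfrak m$. Choose $q_0$ with $q_0^{p^n}=q$. If $u^{p^n}\in q^j(1+\mathfrak m)$, then $w=uq_0^{-j}$ satisfies $w^{p^n}\in1+\mathfrak m$. So $|w|=1$ and the residue class of $w$ is a $p^n$-th root of $1$ in a field of characteristic $p$, hence equal to $1$. Thus $w\in1+\mathfrak m$ and $u$ has the class of $q_0^j$. The class of $q_0^j$ is trivial only if $|q_0|^j\in|q|^{\mathbb Z}$, that is, $p^n\mid j$. Hence $\mathrm{Pic}(X_1)[p^n]$ is cyclic of order $p^n$, generated by $q_0$. For $p=2$, $n=1$ one can see this in the list $1,-1,s,-s$: since $|-1-1|=|2|<1$, the point $-1$ lies in the removed disc, and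 only the class of $s$ survives.

This proves Theorem A(1).

## 6. Divisible classes do not contribute to $H^2$

We turn to (i). The next lemma connects torsion in $H^2$ to torsion line bundles.

**Lemma 2.** Let $Y$ be a smooth affinoid and $m,N\ge1$. There is a surjection
$$H^2(Y,\mathbb Z_p(1))[p^m]\twoheadrightarrow\mathrm{im}\big(\mathrm{Pic}(Y)[p^m]\to\mathrm{Pic}(Y)/p^N\big).$$

*Proof.* The long exact sequence of (3) gives
$$H^2(Y,\mathbb Z_p(1))[p^m]\cong\mathrm{coker}\big(H^1(Y,\mathbb Z_p(1))\to H^1(Y,\mu_{p^m})\big).$$
By (2), $H^1(Y,\mu_{p^m})\to\mathrm{Pic}(Y)[p^m]$ is surjective. The map $H^1(Y,\mathbb Z_p(1))\to H^1(Y,\mu_{p^m})$ factors through $H^1(Y,\mu_{p^{m+N}})$. By Section 2 the transition map from there corresponds to multiplication by $p^N$, $\mathrm{Pic}(Y)[p^{m+N}]\to\mathrm{Pic}(Y)[p^m]$. So the image of $H^1(Y,\mathbb Z_p(1))$ in $\mathrm{Pic}(Y)[p^m]$ lies in $p^N\mathrm{Pic}(Y)$ and dies in $\mathrm{Pic}(Y)/p^N$. Hence the cokernel maps onto the stated image. $\square$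

**Attempt with the curve.** The first thing to try is $Y=X_r$, with its infinite $\mathrm{Pic}(X_r)[p]$. It fails at one exact point. By Proposition 1, $\mathrm{Pic}(X_r)$ is a quotient of $C^*$, and $C^*$ is divisible because $C$ is algebraically closed. So $\mathrm{Pic}(X_r)/p^N=0$ and the lemma gives nothing. This is not a weakness of the lemma: in Section 9 we show that $H^2(X,\mathbb Z_p)=0$ for every smooth affinoid curve.

**Attempt with constant families.** Passing to $X_r\times T$ and pulling back the torsion classes of $X_r$ does not help either. The pulled back classes are still divisible by $p^N$ in $\mathrm{Pic}(X_r\times T)$, since they come from a divisible group.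

So we need torsion classes that are not divisible. The point $u$ of the Tate curve should vary with a parameter $t$, in such a way that no $p$-power root of $u(t)$ is available. A tool that ignores constants and detects variation is the logarithmic derivative $u'/u$: it kills $C^*$, and it is divisible by $p^N$ on $p^N$-th powers of functions. We now carry this out, with $u=1+at$.

## 7. The family $u=1+at$ and its logarithmic derivative

Fix $m\ge1$ and put $N=m+2$, $r=|p|^N$, $X=X_r$, $Y=X\times T$.

The size of $a$ is dictated by two requirements. For the bundle to be $p^m$-torsion we want $|u^{p^m}-1|<r$, where $|u^{p^m}-1|$ should be about $|p|^m|a|$. For the bundle to have order exactly $p^m$ modulo $p^N$ we want $p^{m-1}u'/u$, of norm $|p|^{m-1}|a|$, to be larger than $|p|^N$. With $r=|p|^N=|p|^{m+2}$ this is the window $|p|^3<|a|<|p|^2$.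

**Step 1: torsion line bundles on $Y$.** The purpose is to build, for each $a\in C$ with $|a|<|p|^2$, a class $L_a\in\mathrm{Pic}(Y)[p^m]$.

Set $u=1+at\in\mathcal O(T)^*$. If $g\in\mathcal O(T)$ and $\|g\|\le|p|^2$, then
$$\|(1+g)^p-1\|\le\max(|p|\|g\|,\|g\|^p)\le|p|\|g\|,$$
because $\|g\|^{p-1}\le|p|^{2(p-1)}\le|p|$. The bound $\|\cdot\|\le|p|^2$ is preserved, so we can iterate:
$$\|u^{p^m}-1\|\le|p|^m|a|<|p|^{m+2}=r.\tag{6}$$

On $\mathbb G_m^{an}\times T$ consider $\theta(z/u)$. By (1), $\theta(qz/u)=-(u/z)\theta(z/u)$, and $-u/z$ is a unit. So the ideal sheaf generated by $\theta(z/u)$ is invariant under $z\mapsto qz$ and descends to an ideal sheaf on $E\times T$. It is invertible: for each $t$ the function $\theta(z/u)$ vanishes only at $z\in u(t)q^{\mathbb Z}$, so it does not vanish identically on any nonempty open subset, and it is a nonzerodivisor. Let $I_a$ be the restriction of this ideal sheaf to $Y$ and put $L_a=I_a^{-1}$.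

With $n=p^m$ put
$$F(z,t)=\frac{\theta(z/u)^n}{\theta(z/u^n)\,\theta(z)^{n-1}}.$$
Under $z\mapsto qz$ the numerator is multiplied by $(-u/z)^n$ and the denominator by $(-u^n/z)(-1/z)^{n-1}$. These are equal, so $F$ is a meromorphic function on $E\times T$. The denominator vanishes only where the class of $z$ is that of $u(t)^n$ or of $1$. By (6), $u(t)^n\in D_r$ for all $t\in T$, and $1\in D_r$. So the denominator has no zeros over $Y=(E\smallsetminus D_r)\times T$. Hence $F\in\mathcal O(Y)$ and $I_a^n=F\mathcal O_Y$. Thus $L_a\in\mathrm{Pic}(Y)[p^m]$.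

**Step 2: a derivation on a large field.** The purpose is to define $u'/u$ on a field to which Proposition 1 applies. Let $K$ be the completion of $C(t)$ for the Gauss norm $|\sum b_it^i|=\max|b_i|$. Then $C\langle t\rangle\subset K$ isometrically. The derivation $d/dt$ satisfies $|f'|\le|f|$ on $C[t]$, since integers have absolute value $\le1$. It satisfies the same bound on $C(t)$, because $(g/h)'=(g'h-gh')/h^2$. So it extends to $K$ with the same bound, and it kills $C$. Therefore
$$\mathrm{dlog}:K^*\to K,\qquad u\mapsto u'/u,$$
is a homomorphism with $|\mathrm{dlog}\,u|\le1$. For example, $\mathrm{dlog}(t)=1/t$ has norm $1$, and $\mathrm{dlog}(1+at)=a/(1+at)$ has norm $|a|$ when $|a|<1$.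

**Step 3: the invariant $\lambda$.** We let $\mathrm{dlog}$ act on line bundles. First, $\mathrm{dlog}(q)=0$, as $q\in C$. For $u=1+h\in D_r(K)$ we have $|u|=1$ and $|\mathrm{dlog}\,u|=|h'|\le|h|<r=|p|^N$. Finally $|\mathrm{dlog}(v^{p^N})|=|p^N\mathrm{dlog}\,v|\le|p|^N$. By Proposition 1 for $K$, $\mathrm{dlog}$ induces a homomorphism $\mathrm{Pic}(X_K)/p^N\to K/p^N\mathcal O_K$, where $X_K=X_{r,K}$. Here we see why $r$ was chosen equal to $|p|^N$: the ambiguity coming from the removed disc and the one coming from $p^N$-th powers have the same size. Composing with pullback along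
$$\mathcal O(Y)=\mathcal O(X)\widehat\otimes_CC\langle t\rangle\to\mathcal O(X)\widehat\otimes_CK=\mathcal O(X_K),$$
we obtain
$$\lambda:\ \mathrm{Pic}(Y)/p^N\to\mathrm{Pic}(X_K)/p^N\to K/p^N\mathcal O_K .$$

**Step 4: computing $\lambda(L_a)$.** We have to identify the pullback of $I_a$ to $X_K$. The annuli $A_1=\{|q|^{1/2}\le|z|\le1\}$ and $A_2=\{|q|\le|z|\le|q|^{1/2}\}$ each contain a part of $\mathbb G_m^{an}$ on which $z\mapsto\bar z$ is a bijection with the image, except that one must check that $A_i\to E$ is injective: if $z$ and $q^jz$ both lie in $A_i$, then $|q|^{1/2}\le|q|^j\le|q|^{-1/2}$, so $j=0$. They map isomorphically onto affinoid opens of $E$ that form an admissible covering. So $X$ is covered by the affinoids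
$$V_1=\{z\in A_1:|z-1|\ge r\},\qquad V_2=\{z\in A_2:|z-q|\ge r|q|\},$$
$Y$ by the $V_i\times T$, and $X_K$ by the $V_{i,K}$. On $V_i\times T$ the ideal $I_a$ is the free module generated by $\theta(z/u)$. Its pullback along $\mathcal O(V_i\times T)\to\mathcal O(V_{i,K})$ is free of rank one, and it maps onto the ideal generated by $\theta(z/u)$, where now $u=1+at$ is an element of $K^*$. On $V_{i,K}$ this function is a finite product of linear factors times a unit, hence a nonzerodivisor, so this map is an isomorphism. Therefore the pullback of $I_a$ is the ideal sheaf on $X_K$ locally generated by $\theta(z/u)$. As $\theta(z/u)$ has simple zeros exactly at $uq^{\mathbb Z}$, this is the ideal of the $K$-point $\bar u$ if $\bar u\in X_K$, and the unit ideal otherwise. In both cases $L_a=I_a^{-1}$ pulls back to the class of $u$ under Proposition 1, and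
$$\lambda(L_a)=\frac{a}{1+at}\bmod p^N\mathcal O_K.\tag{7}$$

**Step 5: infinitely many independent classes.** Choose $c\in C$ with $|p|^3<|c|<|p|^2$. For $j\in J$ let $\alpha_j\in\mathcal O_C^*$ lift the $j$-th element of the $\mathbb F_p$-basis of $k$, and put $a_j=c\alpha_j$, so that $|a_j|=|c|<|p|^2$. The set $J$ is infinite because $k$ is infinite. Let $n_j$ be integers, almost all zero and not all zero, with minimal $p$-adic valuation $\epsilon$, and write $n_j=p^\epsilon n_j'$. Then
$$\Big|\sum_jn_j\frac{a_j}{1+a_jt}\Big|=|p^\epsilon c|\cdot\Big|\sum_jn_j'\alpha_j(1+a_jt)^{-1}\Big|=|p|^\epsilon|c|.$$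
Indeed $(1+a_jt)^{-1}$ differs from $1$ by an element of norm $<1$, so the second factor has norm $1$ as soon as $\sum_jn_j'\alpha_j$ is a unit of $\mathcal O_C$. Its residue is $\sum_j\bar n_j'\bar\alpha_j$, which is nonzero because some $n_j'$ is prime to $p$ and the $\bar\alpha_j$ are linearly independent over $\mathbb F_p$.

If $\epsilon\ge m$, then $|p|^\epsilon|c|<|p|^{m+2}$. If $\epsilon\le m-1$, then $|p|^\epsilon|c|>|p|^{m-1+3}=|p|^{m+2}$. So, with $N=m+2$, the combination $\sum_jn_j\lambda(L_{a_j})$ vanishes in $K/p^N\mathcal O_K$ if and only if $p^m$ divides all $n_j$. Hence the elements $\lambda(L_{a_j})$ generate a subgroup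
$$G\cong(\mathbb Z/p^m)^{(J)}\subset K/p^N\mathcal O_K.\tag{8}$$

## 8. The subgroup $(\mathbb Z/p^m)^{(J)}$ of $H^2(Y,\mathbb Z_p)$

It remains to lift $G$ to $H^2$. Compose the surjection of Lemma 2, for $Y$, $m$ and $N=m+2$, with $\lambda$. Each $L_{a_j}$ is in $\mathrm{Pic}(Y)[p^m]$ by Step 1 of Section 7, so the image of
$$H^2(Y,\mathbb Z_p(1))[p^m]\twoheadrightarrow\mathrm{im}\big(\mathrm{Pic}(Y)[p^m]\to\mathrm{Pic}(Y)/p^N\big)\xrightarrow{\ \lambda\ }K/p^N\mathcal O_K$$
contains the group $G$ of (8). The preimage of $G$ is a $\mathbb Z/p^m$-module that surjects onto the free $\mathbb Z/p^m$-module $G$, so the surjection splits. Since $\mathbb Z_p(1)\cong\mathbb Z_p$, we obtain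
$$(\mathbb Z/p^m)^{(J)}\hookrightarrow H^2(Y,\mathbb Z_p).$$
In particular, for $m=1$ and $r=|p|^3$ the torsion subgroup of $H^2(X_r\times T,\mathbb Z_p)$ is infinite, and (i) is false. Theorem A is proved. $\blacksquare$

## 9. Torsion-freeness in degrees $\le1$ and on curves

**Proof of Theorem B(1).** Negative degrees vanish. A smooth affinoid $X$ has finitely many connected components, so $H^0(X,\mathbb Z_p)=\mathbb Z_p^{\pi_0(X)}$. This is torsion-free, and it surjects onto $H^0(X,\mathbb Z/p)=(\mathbb Z/p)^{\pi_0(X)}$. The long exact sequence of $0\to\mathbb Z_p\xrightarrow{p}\mathbb Z_p\to\mathbb Z/p\to0$ gives $H^1(X,\mathbb Z_p)[p]=\mathrm{coker}(H^0(X,\mathbb Z_p)\to H^0(X,\mathbb Z/p))=0$. $\square$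

**Proof of Theorem B(4).** Take $X_r\times T^{d-1}$ with $r<1$. Pullback $\mathrm{Pic}(X_r)\to\mathrm{Pic}(X_r\times T^{d-1})$ is split injective, by restriction to a point of $T^{d-1}$. Now use Theorem A(1). $\square$

**Proof of Theorem B(2).** We may assume that $X$ is connected, and of dimension $1$, since a point has no cohomology in positive degrees. By van der Put (*The class group of a one-dimensional affinoid space*, Ann. Inst. Fourier 30, 1980), $X$ is an affinoid open subspace of a smooth connected projective curve $Z$, with $X\ne Z$.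

**Step 1: $\mathrm{Pic}(X)$ is divisible.** This is the general form of the obstruction met in Section 6. A line bundle on $X$ is $\mathcal O_X(\Delta)$ with $\Delta$ a finite divisor, so it comes from $Z$. Pick $y\in Z\smallsetminus X$. Then $\mathrm{Pic}(Z)=\mathrm{Pic}^0(Z)\oplus\mathbb Z[y]$, and $\mathcal O([y])|_X$ is trivial. So $\mathrm{Pic}(X)$ is a quotient of $\mathrm{Pic}^0(Z)=\mathrm{Jac}_Z(C)$, the points of an abelian variety over an algebraically closed field, which form a divisible group.

**Step 2: $H^j(X,\mu_p)=0$ for $j\ge2$.** We compute on the Berkovich space $|X|$, which is compact Hausdorff of topological dimension $\le1$, so that sheaf cohomology on $|X|$ vanishes in degrees $\ge2$. We use the standard fact that the étale cohomology of $X$ with coefficients $\mu_p$ is the same for the rigid space and for the Berkovich space. Let $\pi$ be the projection from the étale site to $|X|$. By Berkovich (*Étale cohomology for non-Archimedean analytic spaces*, Prop. 4.2.4),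
$$(R^b\pi_*\mu_p)_\xi=H^b(G_{\mathcal H(\xi)},\mu_p)$$
for $\xi\in|X|$, where $\mathcal H(\xi)$ is the completed residue field and $G$ denotes the absolute Galois group.

If $\xi$ is a classical point, then $\mathcal H(\xi)=C$. Otherwise no nonzero rational function on $Z$ vanishes at $\xi$, and $\mathcal H(\xi)$ is a completion of the function field $C(Z)$. By Krasner's lemma every finite extension of $\mathcal H(\xi)$ is generated by an element algebraic over $C(Z)$. So restriction $G_{\mathcal H(\xi)}\to G_{C(Z)}$ is injective, and $G_{\mathcal H(\xi)}$ is a closed subgroup of $G_{C(Z)}$, which has cohomological dimension $\le1$ by Tsen's theorem. Hence $R^b\pi_*\mu_p=0$ for $b\ge2$.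

In the Leray spectral sequence $H^a(|X|,R^b\pi_*\mu_p)\Rightarrow H^{a+b}(X,\mu_p)$ only $a,b\in\{0,1\}$ survive. So $H^j(X,\mu_p)=0$ for $j\ge3$ and
$$H^2(X,\mu_p)=H^1(|X|,R^1\pi_*\mu_p).$$

Next, $R^1\pi_*\mathbb G_m=0$ (Hilbert 90). Indeed its stalk at $\xi$ is the direct limit of $H^1_{\mathrm{\acute{e}t}}(U,\mathbb G_m)=\mathrm{Pic}(U)$ over affinoid neighborhoods $U$ of $\xi$, and an invertible $\mathcal O(U)$-module becomes free over the local ring at $\xi$, hence on a smaller neighborhood. Two consequences follow. From the Kummer sequence, $R^1\pi_*\mu_p=\mathcal O^*/(\mathcal O^*)^p$ on $|X|$. From the Leray spectral sequence for $\mathbb G_m$, $H^1(|X|,\mathcal O^*)=H^1_{\mathrm{\acute{e}t}}(X,\mathbb G_m)=\mathrm{Pic}(X)$. Since $H^2(|X|,(\mathcal O^*)^p)=0$, the map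
$$\mathrm{Pic}(X)=H^1(|X|,\mathcal O^*)\to H^1(|X|,\mathcal O^*/(\mathcal O^*)^p)=H^2(X,\mu_p)$$
is surjective. The target is killed by $p$, so it is a quotient of $\mathrm{Pic}(X)/p$, which is $0$ by Step 1.

**Step 3: passage to $\mathbb Z_p$.** We have $\mu_p\cong\mathbb Z/p$. By dévissage along $0\to\mathbb Z/p\to\mathbb Z/p^{n+1}\to\mathbb Z/p^n\to0$ we get $H^j(X,\mathbb Z/p^n)=0$ for all $j\ge2$ and $n\ge1$. The same sequence shows that $H^1(X,\mathbb Z/p^{n+1})\to H^1(X,\mathbb Z/p^n)$ is surjective, because the next term is $H^2(X,\mathbb Z/p)=0$. The formula $R\Gamma(X,\mathbb Z_p)=R\varprojlim R\Gamma(X,\mathbb Z/p^n)$ gives exact sequences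
$$0\to{\textstyle\varprojlim^1}H^{j-1}(X,\mathbb Z/p^n)\to H^j(X,\mathbb Z_p)\to\varprojlim H^j(X,\mathbb Z/p^n)\to0.$$
For $j\ge2$ the right term is zero. The left term is zero for $j=2$ by surjectivity of the transition maps, and for $j\ge3$ because its terms vanish. So $H^j(X,\mathbb Z_p)=0$ for $j\ge2$. With Theorem B(1), all $H^i(X,\mathbb Z_p)$ are torsion-free. $\square$

## 10. Raising the degree with the circle $\{|w|=1\}$

To prove Theorem B(3) we need a way to move torsion from $H^2$ to higher degrees at the cost of one dimension per degree. Let $S=\{|w|=1\}\subset\mathbb P^1$, the affinoid $\mathrm{Sp}\,C\langle w,w^{-1}\rangle$.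

**Proposition 3.** For a smooth affinoid $Z$ and $n\ge0$ there is an injection $H^n(Z,\mathbb Z_p)\hookrightarrow H^{n+1}(Z\times S,\mathbb Z_p(1))$.

The injection will be cup product with the Kummer class of $w$. To see that nothing is lost, we push the result to $Z\times\mathbb P^1$, whose cohomology we know.

**Step 1: the classes $\kappa$ and $\xi$.** Let $\kappa\in H^1(S,\mathbb Z_p(1))$ be the class of the torsor of compatible systems of $p^s$-th roots of $w$. Its image in $H^1(S,\mu_p)$ is the Kummer class of $w\in\mathcal O(S)^*$. The discs $\{|w|\le1\}$ and $\{|w|\ge1\}$ cover $\mathbb P^1$ and meet in $S$. Let $\delta$ be the Mayer–Vietoris boundary for this covering, and also for its product with $Z$. Put $\xi=\delta\kappa\in H^2(\mathbb P^1,\mathbb Z_p(1))$.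

We compute $\xi$ modulo $p$. The boundary $\delta$ and the Kummer boundary $\partial$ commute up to sign. So the image of $\xi$ in $H^2(\mathbb P^1,\mu_p)$ is $\delta\partial w=\pm\partial\delta w$. Here $\delta w\in\mathrm{Pic}(\mathbb P^1)$ is the line bundle glued with the cocycle $w$, which is $\mathcal O(\pm1)$. Since $\partial$ on $\mathrm{Pic}$ is the first Chern class, $\xi\equiv\pm c_1(\mathcal O(1))$ modulo $p$.

**Step 2: the cohomology of $Z\times\mathbb P^1$.** We claim that
$$(\mathrm{pr}^*,\ \mathrm{pr}^*(-)\cup\xi):\ R\Gamma(Z,\mathbb Z_p(1))\oplus R\Gamma(Z,\mathbb Z_p)[-2]\to R\Gamma(Z\times\mathbb P^1,\mathbb Z_p(1))\tag{9}$$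
is an isomorphism. Both sides are derived $p$-complete, being derived limits of their reductions modulo $p^s$. Hence so is the cone, and a derived $p$-complete complex whose reduction modulo $p$ is zero is itself zero. So it suffices to check the claim modulo $p$. There the map is
$$R\Gamma(Z,\mu_p)\oplus R\Gamma(Z,\mathbb Z/p)[-2]\to R\Gamma(Z\times\mathbb P^1,\mu_p),$$
given by $\mathrm{pr}^*$ and by cup product with $\pm c_1(\mathcal O(1))$. Write $Z=\mathrm{Sp}\,B$. By Huber's comparison theorems (*Étale Cohomology of Rigid Analytic Varieties and Adic Spaces*, §3.2), étale cohomology with torsion coefficients of $\mathrm{Spec}\,B$ and of proper $B$-schemes agrees with that of the associated adic spaces. So the statement is the projective bundle formula for $\mathbb P^1_B\to\mathrm{Spec}\,B$.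

**Step 3: injectivity.** Let $\alpha\in H^n(Z,\mathbb Z_p)$. The Mayer–Vietoris triangle for $Z\times\mathbb P^1$ is compatible with cup product by classes on $Z\times\mathbb P^1$, and $\mathrm{pr}^*\alpha$ on $Z\times S$ is the restriction of such a class. Hence
$$\delta(\mathrm{pr}^*\alpha\cup\kappa)=\pm\,\mathrm{pr}^*\alpha\cup\xi .$$
If $\mathrm{pr}^*\alpha\cup\kappa=0$, then $\mathrm{pr}^*\alpha\cup\xi=0$, and $\alpha=0$ because (9) is injective on cohomology. So $\alpha\mapsto\mathrm{pr}^*\alpha\cup\kappa$ is injective. $\square$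

**Proof of Theorem B(3).** Let $2\le i\le d$ and $m\ge1$, and take $Y$ from Theorem A(2) for this $m$. The space $Y\times S^{i-2}\times T^{d-i}$ is a smooth affinoid of dimension $2+(i-2)+(d-i)=d$. Applying Proposition 3 successively to $Y,\ Y\times S,\ \dots$, that is $i-2$ times, and using $\mathbb Z_p(1)\cong\mathbb Z_p$, we get
$$H^2(Y,\mathbb Z_p)\hookrightarrow H^i(Y\times S^{i-2},\mathbb Z_p).$$
Pullback to the product with $T^{d-i}$ is split injective, by restriction to a point of $T^{d-i}$. By Theorem A(2) the group $H^i(Y\times S^{i-2}\times T^{d-i},\mathbb Z_p)$ contains $(\mathbb Z/p^m)^{(J)}$. $\blacksquare$
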